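\title{Integral cohomology rings of Galois conjugate character varieties}

\begin{abstract}
Let $C$ be a smooth projective complex curve of genus $g\ge 2$, and let $M_{n,d}$ be the moduli space of stable Higgs bundles on $C$ of rank $n$ and degree $d$ prime to $n$. For fixed $n$ these spaces are diffeomorphic to Galois conjugate character varieties, so their $\ell$-adic cohomology rings do not depend on $d$. We prove that the integral cohomology rings of $M_{n,d}$ and $M_{n,d'}$ are isomorphic if and only if $d'\equiv\pm d \pmod n$. The action of the Jacobian gives integral derivations of the cohomology ring. A rigidity argument based on the hard Lefschetz theorem shows that every ring isomorphism respects them in low degrees, and modulo $n$ their values on integral generators involve $d^{-1}$.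
\end{abstract}

\section{The problem and the result}\label{sec:intro}

Let $C$ be a nonsingular connected projective curve of genus $g\ge2$ over $\mathbb C$, let $n\ge2$, and put $\zeta_n=e^{2\pi\sqrt{-1}/n}$. For $d$ prime to $n$, the \emph{character variety} is the affine GIT quotient by conjugation
\[
M^B_{n,d}=\Big\{a_1,b_1,\dots,a_g,b_g\in \mathrm{GL}_n:\ \prod_{j=1}^g[a_j,b_j]=\zeta_n^d\,\mathrm{Id}_n\Big\}/\!\!/\,\mathrm{GL}_n ,
\]
that is, the spectrum of the ring of invariant functions. A \emph{Higgs bundle} is a vector bundle $E$ on $C$ with an $\mathcal O_C$-linear map $\phi:E\to E\otimes K_C$. A subsheaf $F\subset E$ is \emph{invariant} if $\phi(F)\subset F\otimes K_C$, and $(E,\phi)$ is \emph{stable} (resp.\ \emph{semistable}) if $\deg F/\operatorname{rk}F<\deg E/\operatorname{rk}E$ (resp.\ $\le$) for every invariant $F$ with $0<\operatorname{rk}F<\operatorname{rk}E$. By non-abelian Hodge theory, $M^B_{n,d}$ is diffeomorphic to the moduli space $M^{\mathrm{Dol}}_{n,d}$ of stable Higgs bundles of rank $n$ and degree $d$. We write $M_{n,d}$ for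 the common manifold and ask how much its topology remembers about $d$.

It remembers at most $\pm d$ modulo $n$: tensoring with a line bundle of degree $e$ gives $M^{\mathrm{Dol}}_{n,d}\cong M^{\mathrm{Dol}}_{n,d+ne}$, and $(E,\phi)\mapsto(E^\vee,-\phi^t)$ gives $M^{\mathrm{Dol}}_{n,d}\cong M^{\mathrm{Dol}}_{n,-d}$. On the other hand, the Betti side shows that many invariants do not see $d$ at all. If $d$ and $d'$ are prime to $n$, some $\tau\in\operatorname{Aut}(\mathbb C)$ carries the primitive root of unity $\zeta_n^d$ to $\zeta_n^{d'}$, and applying $\tau$ to the coefficients of the equations turns $M^B_{n,d}$ into $M^B_{n,d'}$: the two varieties are \emph{Galois conjugate}.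

\begin{proposition}\label{prop:ladic}
Let $d,d'$ be prime to $n$. For every prime $\ell$ the graded rings $H^*(M_{n,d},\mathbb Z_\ell)$ and $H^*(M_{n,d'},\mathbb Z_\ell)$ are isomorphic. For every $i$ the abelian groups $H^i(M_{n,d},\mathbb Z)$ and $H^i(M_{n,d'},\mathbb Z)$ are isomorphic.
\end{proposition}

\begin{proof}
\'Etale cohomology is invariant under conjugation by $\tau$, and Artin's comparison theorem identifies it with singular cohomology; this gives $\mathbb Z_\ell$-algebra isomorphisms. A finitely generated abelian group is determined by its tensor products with all $\mathbb Z_\ell$.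
\end{proof}

Thus neither the additive structure nor the ring structure at a single prime can detect $d$. The integral ring still can, for the following reason. Consider pairs $(\Lambda,v)$ with $\Lambda\cong\mathbb Z$ and $v$ a generator of $\Lambda/n\Lambda$. The pairs $(\mathbb Z,d)$ and $(\mathbb Z,d')$ are isomorphic only if $d'\equiv\pm d$, since $\mathbb Z^\times=\{\pm1\}$, but they become isomorphic over every $\mathbb Z_\ell$, since every unit of $\mathbb Z/\ell^s$ lifts to a unit of $\mathbb Z_\ell$. If the ring $H^*(M_{n,d},\mathbb Z)$ carries a canonical structure modulo $n$ in which $d$ appears, one expects the same dichotomy. The following statement is posed as a conjecture in \cite{SZ}.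

\begin{theorem}\label{thm:main}
Let $g\ge2$, $n\ge2$ and $(n,d)=(n,d')=1$. Then $H^*(M_{n,d},\mathbb Z)\simeq H^*(M_{n,d'},\mathbb Z)$ as graded rings if and only if $d'\equiv\pm d\pmod n$.
\end{theorem}

\begin{corollary}\label{cor:homotopy}
The spaces $M_{n,d}$ and $M_{n,d'}$ are homotopy equivalent if and only if $d'\equiv\pm d\pmod n$. For $n\ge3$ the Galois conjugate varieties $M^B_{n,d}$ fall into exactly $\varphi(n)/2$ homotopy types.
\end{corollary}

\begin{proof}
A homotopy equivalence induces an isomorphism of integral cohomology rings, and $\{\pm1\}$ has index $\varphi(n)/2$ in $(\mathbb Z/n)^\times$ for $n\ge3$.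
\end{proof}

The ``if'' part of Theorem~\ref{thm:main} follows from the two isomorphisms above. For $n\in\{2,3,4,6\}$ every unit modulo $n$ is $\pm1$, so there is nothing more to prove. \emph{From now on $n=5$ or $n\ge7$.}

\subsection*{The method}
In degrees at most $2n-4$ the ring $H^*(M_{n,d},\mathbb Z)$ is free on explicit generators whose degrees do not depend on $d$ (Sections \ref{sec:BB} and \ref{sec:gens}). So the low-degree part alone cannot detect $d$, and the relations in high degree are hard to reach integrally. The bridge between the two is the action of $J=\operatorname{Pic}^0(C)$ by tensor product. It gives integral derivations $D_1,\dots,D_{2g}$ of degree $-1$, which we compute on the generators; modulo $n$ the formulas involve $d^{-1}$ (Section~\ref{sec:action}). The high-degree relations enter only rationally: vanishing above a certain degree and hard Lefschetz imply that in low degrees the $D_i$ are determined by the ring, so every ring isomorphism intertwines them (Section~\ref{sec:rigid}). Comparing coefficients modulo $n$, and using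 that the isomorphism has determinant $\pm1$ on indecomposables, we obtain congruences for $d'/d$ (Section~\ref{sec:cong}) whose only solutions are $\pm1$ (Section~\ref{sec:arith}). Section~\ref{sec:five} shows the mechanism for $n=5$.

\subsection*{Notation}
We write $M=M^{\mathrm{Dol}}_{n,d}$, and $N\subset M$ for the locus $\phi=0$, the smooth projective moduli space of stable bundles. Put
\[
\nu=\dim N=n^2(g-1)+1,\qquad \nu_0=\nu-g=(n^2-1)(g-1),\qquad \kappa=(g-1)(n-1);
\]
then $\dim M=2\nu$, and $\kappa\ge n-1$ because $g\ge2$. Fix a point $o\in C$, the point class $\eta\in H^2(C,\mathbb Z)$ and a symplectic basis $e_1,\dots,e_{2g}$ of $H^1(C,\mathbb Z)$, with $e_ie_j=\omega_{ij}\eta$. For each $j$ there is exactly one index $j^*$ with $\omega_{jj^*}\ne0$, and $\omega_{jj^*}=\pm1$. For a family $(Y_j)_{1\le j\le 2g}$ put $Y_{[i]}=\sum_j\omega_{ij}Y_j=\pm Y_{i^*}$. A class $z\in H^*(C\times X)$ is written $z=z^{(0)}+\sum_ie_iz_i+\eta z^{(2)}$ with components in $H^*(X)$. A \emph{derivation of degree $-r$} of a graded-commutative ring is an additive map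 $\delta$ that lowers degrees by $r$ and satisfies $\delta(zw)=\delta(z)w+(-1)^{r|z|}z\delta(w)$. Objects attached to $d'$ carry a prime.

\section{The mechanism in rank five}\label{sec:five}

The first case with content is $n=5$, $d=1$, $d'=2$. We quote three facts proved later. First, in degrees $\le6$ the ring $H^*(M,\mathbb Z)$ is free graded-commutative on classes $\psi_i$, $\Theta$, $X_{2,i}$, $(u_2,w_2)$, $X_{3,i}$, $(u_3,w_3)$ of degrees $1,2,3,4,5,6$, with $1\le i\le 2g$ (Proposition~\ref{prop:gens}). Second, if $b$ is an inverse of $d$ modulo $5$ and $\sigma_i=\psi_{[i]}$, then modulo $5$ the derivations kill $\psi_j$ and $\Theta$, and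
\begin{align*}
D_iX_{2,j}&\equiv b(\delta_{ij}\Theta+\sigma_i\psi_j), & D_iu_2&\equiv(\text{products}),\\
D_iX_{3,j}&\equiv \delta_{ij}(b^2\Theta^2-2u_2)+2b\,\sigma_iX_{2,j}, & D_iw_2&\equiv X_{2,[i]}+(\text{products})
\end{align*}
(Proposition~\ref{prop:formulas}). Third, a ring isomorphism $f$ with $f(\psi_i)=\psi_i'$ satisfies $D'_jf=fD_j$ in these degrees (Proposition~\ref{prop:intertwine}).

Suppose, in this section only, that $f(\psi_i)=\psi_i'$ and that $f$ sends each generator to a linear combination of generators:
\[
f(\Theta)=\epsilon\Theta',\quad f(X_{k,i})=\sum_lA^{(k)}_{il}X'_{k,l},\quad f(u_2)=\alpha u_2'+\beta w_2',\quad f(w_2)=\gamma u_2'+\lambda w_2' .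
\]
Then $\epsilon$, $\det A^{(k)}$ and $\alpha\lambda-\beta\gamma$ are $\pm1$. Here $b\equiv1$, $b'\equiv3$, and $t:=b/b'\equiv d'/d\equiv2$. All congruences are modulo $5$.

\emph{Degree 3.} The identity $D'_jf(X_{2,i})=fD_j(X_{2,i})$ reads
\[
b'\Big(A^{(2)}_{ij}\Theta'+\sigma'_j\sum_lA^{(2)}_{il}\psi'_l\Big)\equiv b\big(\delta_{ij}\epsilon\Theta'+\sigma_j'\psi_i'\big).
\]
The $\Theta'$-terms give $A^{(2)}\equiv\epsilon tI$, and then the other terms, for $i\ne j^*$, give $\epsilon=1$. Taking determinants yields only $t^{2g}\equiv\pm1$, and $2^{2g}=4^g\equiv(-1)^g$. So the odd degrees, where the generators come in groups of $2g$, give no contradiction.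

\emph{Degree 4.} Modulo products, $w_2$ gives $\lambda X'_{2,[j]}\equiv f(X_{2,[j]})\equiv tX'_{2,[j]}$, so $\lambda\equiv t$, and $u_2$ gives $\beta X'_{2,[j]}\equiv0$, so $\beta\equiv0$. The coefficient $\alpha$ is reached from above.

\emph{Degree 5.} For $X_{3,i}$ we get
\[
A^{(3)}_{ij}(b'^2\Theta'^2-2u'_2)+2b'\sigma'_j\sum_lA^{(3)}_{il}X'_{2,l}\equiv\delta_{ij}(b^2\Theta'^2-2\alpha u_2')+2bt\,\sigma'_jX'_{2,i}.
\]
The terms $\sigma'X_2'$ give $A^{(3)}\equiv t^2I$, and the $u_2'$-terms give $\alpha\equiv t^2$.

Hence $\pm1=\alpha\lambda-\beta\gamma\equiv t^3=8\equiv3$, a contradiction. The derivations link the generators in a chain, each link that carries a factor $b$ contributes a factor $t$, and the determinant on the rank-two group spanned by $u_2,w_2$ is an odd power of $t$. The general proof must allow an arbitrary action on $H^1$ and product terms in the images of generators, and must cope with coefficients, such as the $2$ above, that need not be invertible modulo $n$.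

\section{Higgs bundles and stable bundles in low degrees}\label{sec:BB}

Integral generators are accessible for $N$, and hard Lefschetz needs a projective variety, so we first compare $M$ with $N$.

\begin{proposition}\label{prop:MN}
The restriction $H^i(M,\mathbb Z)\to H^i(N,\mathbb Z)$ is an isomorphism for $i\le2\kappa-2$, in particular for $i\le 2n-4$. Moreover $H^i(M,\mathbb Q)=0$ for $i>2\nu$.
\end{proposition}

We use the following standard facts \cite{Hi,Ni,Si,HT}. The variety $M$ is smooth and quasi-projective, and there is a universal bundle on $C\times M$. The Hitchin map is proper, and for the action $\lambda\cdot(E,\phi)=(E,\lambda\phi)$ of $\mathbb C^*$ all limits $\lambda\to0$ exist in $M$. A stable Higgs bundle has only scalar endomorphisms, the tangent space of $M$ at $(E,\phi)$ is the hypercohomology $\mathbb H^1$ of the complex $\operatorname{ad}\phi:\operatorname{End}E\to\operatorname{End}E\otimes K_C$, and the Higgs bundle $(\operatorname{End}E,\operatorname{ad}\phi)$ is semistable of degree $0$ \cite{Si}.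

By the theorem of Bia\l ynicki-Birula \cite{BB}, the fixed locus of $\mathbb C^*$ is smooth with finitely many components $F$, and $M$ is the disjoint union of the attracting sets $F^+=\{m:\lim_{\lambda\to0}\lambda\cdot m\in F\}$. Each $F^+$ is a smooth locally closed subvariety, the limit map $F^+\to F$ is a bundle of affine spaces, and the codimension $c_F$ of $F^+$ is the dimension of the negative weight space of $TM$ at a point of $F$. At a point of $N$ the weights are $0$ on $H^1(\operatorname{End}E)$ and $1$ on $H^0(\operatorname{End}E\otimes K_C)$. So $N$ is a component of the fixed locus, $c_N=0$, and $N^+$ is open. We must show that the other attracting sets have large codimension.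

\begin{lemma}\label{lem:codim}
For every component $F$ we have $\dim F+c_F=\nu$. If $F\ne N$, then $c_F\ge\kappa$.
\end{lemma}

\begin{proof}
The case $F=N$ is done, so let $(E,\phi)\in F\neq N$; then $\phi\ne0$.

\emph{The grading.} Take $\lambda_0\in\mathbb C^*$ that is not a root of unity and an automorphism $\gamma$ of $E$ with $\gamma\phi=\lambda_0\phi\gamma$. Its eigenvalues are constant on the compact curve $C$, so $E$ is the sum of the generalized eigenbundles, and $\phi$ maps the one for $c$ to the one for $\lambda_0c$. A stable Higgs bundle is indecomposable, so the eigenvalues lie in one coset $c\lambda_0^{\mathbb Z}$. This gives $E=\bigoplus_jE_j$ with $\phi(E_j)\subset E_{j+1}\otimes K_C$. Put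
\[
\operatorname{End}_k=\bigoplus_j\mathcal{H}om(E_j,E_{j+k}),\qquad T_k=\big[\operatorname{ad}\phi:\operatorname{End}_k\to\operatorname{End}_{k+1}\otimes K_C\big],
\]
so that $T_{(E,\phi)}M=\bigoplus_k\mathbb H^1(T_k)$.

\emph{Weights.} The automorphism $\gamma_\lambda=\bigoplus_j\lambda^j$ satisfies $\gamma_\lambda\phi\gamma_\lambda^{-1}=\lambda\phi$. The action of $\lambda$ on the tangent space is multiplication by $(1,\lambda)$ on the two terms of the complex, followed by conjugation with $\gamma_\lambda^{-1}$, which returns $(E,\lambda\phi)$ to $(E,\phi)$. On $T_k$ this is $(\lambda^{-k},\lambda\cdot\lambda^{-k-1})$, so $\mathbb H^1(T_k)$ has weight $-k$. Thus $\dim F=\dim\mathbb H^1(T_0)$ and $c_F=\sum_{k\ge1}\dim\mathbb H^1(T_k)$. The trace form identifies $\operatorname{End}_k^\vee$ with $\operatorname{End}_{-k}$ and the transpose of $\operatorname{ad}\phi$ with $-\operatorname{ad}\phi$, so Serre duality gives $\mathbb H^i(T_k)\cong\mathbb H^{2-i}(T_{-1-k})^*$. Since $k\mapsto-1-k$ exchanges $k\ge0$ and $k\le-1$, the spaces $\mathbb H^1(T_k)$ with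 $k\ge0$ make up half of the dimension $2\nu$. This is the first claim.

\emph{Reduction to ranks.} Let $k\ge1$. The space $\mathbb H^0(T_m)$ consists of the endomorphisms of $(E,\phi)$ of degree $m$, so it vanishes for $m\ne0$. Hence $\mathbb H^0(T_k)=0$ and $\mathbb H^2(T_k)\cong\mathbb H^0(T_{-1-k})^*=0$, and Riemann--Roch gives
\[
\dim\mathbb H^1(T_k)=(g-1)(\operatorname{rk}\operatorname{End}_k+\operatorname{rk}\operatorname{End}_{k+1})+\deg\operatorname{End}_{k+1}-\deg\operatorname{End}_k .
\]
The difference of degrees can be negative; semistability of $(\operatorname{End}E,\operatorname{ad}\phi)$ bounds it. Let $r_k$ be the rank of the map in $T_k$, let $\mathcal N$ be its kernel, $\mathcal I$ the saturation of its image, and $\mathcal R=(\operatorname{End}_{k+1}\otimes K_C)/\mathcal I$. The sheaf $\mathcal N$ is killed by $\operatorname{ad}\phi$, so it is invariant and $\deg\mathcal N\le0$. The subsheaf $\mathcal R^\vee\otimes K_C\subset\operatorname{End}_{k+1}^\vee=\operatorname{End}_{-k-1}$ is killed by the transpose $-\operatorname{ad}\phi$, so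 $\deg\mathcal R\ge(2g-2)\operatorname{rk}\mathcal R=(2g-2)(\operatorname{rk}\operatorname{End}_{k+1}-r_k)$. Therefore
\[
\deg\operatorname{End}_k\le\deg(\operatorname{End}_k/\mathcal N)\le\deg\mathcal I=\deg(\operatorname{End}_{k+1}\otimes K_C)-\deg\mathcal R\le\deg\operatorname{End}_{k+1}+(2g-2)r_k,
\]
and
\[
\dim\mathbb H^1(T_k)\ge(g-1)\big[(\operatorname{rk}\operatorname{End}_k-r_k)+(\operatorname{rk}\operatorname{End}_{k+1}-r_k)\big].
\]
Let $x\neq0$ be the value of $\phi$ at a general point $c\in C$, a nilpotent endomorphism of degree $1$ of the graded space $E_c$, and let $\mathfrak z=\bigoplus\mathfrak z_m$ be its centralizer in $\mathfrak{gl}(E_c)$. The two terms in the bracket are the dimensions of the kernel and cokernel of $\operatorname{ad}x$ from degree $k$ to degree $k+1$, namely $\dim\mathfrak z_k$ and, by the trace form, $\dim\mathfrak z_{-k-1}$. Summing over $k\ge1$, we get $c_F\ge(g-1)\sum_{m\ne0,-1}\dim\mathfrak z_m$. It remains to show that the sum is at least $n-1$.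

\emph{Counting the centralizer.} Decompose $E_c$ into Jordan strings $s=\langle v,xv,\dots,x^{l-1}v\rangle$ with $v$ homogeneous, of degree $j$ say. If $s'$ is a string with data $v',l',j'$, the maps $s\to s'$ commuting with $x$ have the basis $v\mapsto x^iv'$ with $\max(0,l'-l)\le i\le l'-1$, of degree $j'-j+i$. A string of length $l$ contributes the degrees $1,\dots,l-1$ by maps to itself; in total these are $n-\#\{\text{strings}\}$ basis elements of positive degree. Let $s$ be a longest string; $l\ge2$ because $x\ne0$. For any other string $s'$ put $\delta=j'-j$. There is a basis element $s\to s'$ of degree $\delta$ (take $i=0$, allowed since $l'\le l$) and a basis element $s'\to s$ of degree $l-1-\delta$ (namely $v'\mapsto x^{l-1}v$). If $\delta\in\{0,-1\}$, then $l-1-\delta\ge1$. So each $s'\ne s$ contributes one more element of degree outside $\{0,-1\}$, and the total is at least $n-1$.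
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:MN}]
We build $M$ from $N^+$ by adding one attracting set at a time, as a closed subset of an open set. A power of an ample line bundle on $M$ can be linearized, so $M$ embeds equivariantly as a locally closed subvariety of some $\mathbb P(W)$, $W=\bigoplus W_m$ with $W_m$ of weight $m$. The limit of $[\sum w_m]$ as $\lambda\to0$ is $[w_{m_0}]$, with $m_0$ minimal such that $w_{m_0}\ne0$. The set $M_{\ge m}$ of points with $m_0\ge m$ is closed. On $M_{\ge m}\setminus M_{\ge m+1}$ the limit map is the projection to $\mathbb P(W_m)$, which is continuous, so the sets $F^+$ contained in it are open and closed in it. Listing the $F^+$ by increasing $m$, we obtain open sets $\emptyset=O_0\subset O_1\subset\dots\subset M$ whose successive differences are the $F^+$. Replacing $O_i$ by $O_i\cup N^+$, we may start from $N^+$. At each step $F^+$ is a closed complex submanifold of codimension $c_F$ of $O\cup F^+$, homotopy equivalent to $F$, and there is a Gysin sequence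
\[
H^{i-2c_F}(F)\to H^i(O\cup F^+)\to H^i(O)\to H^{i+1-2c_F}(F).
\]
For $i\le2\kappa-2$ both outer groups vanish, so $H^i(M,\mathbb Z)\cong H^i(N^+,\mathbb Z)\cong H^i(N,\mathbb Z)$. For $i>2\nu$ we have $i-2c_F>2\dim F$, so the left group vanishes; since $H^i(N^+)=H^i(N)=0$, induction gives $H^i(M,\mathbb Q)=0$.
\end{proof}

\section{Integral generators}\label{sec:gens}

The K\"unneth components of the Chern character of the universal bundle have denominators. To obtain integral generators we take K\"unneth components in $K$-theory first and Chern classes afterwards.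

For a CW complex $X$ let $K^0(X)=[X,\mathbb Z\times BU]$ and $K^{-1}(X)=[X,U]$, where $U\simeq\Omega(\mathbb Z\times BU)$ is the infinite unitary group. Bott periodicity makes $K^0\oplus K^{-1}$ a $\mathbb Z/2$-graded ring, and the Chern character maps $K^0$ to even and $K^{-1}$ to odd rational cohomology, multiplicatively. Recall that $H^*(BU,\mathbb Z)=\mathbb Z[c_1,c_2,\dots]$ and that $H^*(U,\mathbb Z)$ is the exterior algebra on the classes $x_{2k-1}$ obtained from $c_k$ by pulling back along $\Sigma U\to BU$ and desuspending. The group $K^*(C)$ is free: $K^0(C)$ has the basis $1,\tilde\eta$ with $\operatorname{ch}\tilde\eta=\eta$, and $K^{-1}(C)\cong H^1(C,\mathbb Z)$ has a basis $\tilde e_i$ with $\operatorname{ch}\tilde e_i=e_i$.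

\begin{lemma}\label{lem:Y}
Let $Y=(\mathbb Z\times BU)\times U^{2g}\times(\mathbb Z\times BU)$, with tautological classes $\xi^{(0)},\xi_i,\xi^{(2)}$. The map $Y\to\operatorname{Map}(C,\mathbb Z\times BU)$ adjoint to the class $\xi^{(0)}+\sum_i\tilde e_i\xi_i+\tilde\eta\,\xi^{(2)}\in K^0(C\times Y)$ is a weak homotopy equivalence.
\end{lemma}

\begin{proof}
On free homotopy classes of maps from $S^m$, $m\ge0$, the map induces $K^0(S^m)\oplus K^{-1}(S^m)^{2g}\oplus K^0(S^m)\to K^0(C\times S^m)$, which is bijective by the K\"unneth theorem since $K^*(C)$ is free. Both spaces are grouplike H-spaces, so $\pi_1$ acts trivially on $\pi_m$ in every component, and free homotopy classes of maps from $S^m$ ($m\ge1$) into a component form its group $\pi_m$. Hence the map is bijective on $\pi_0$ and on all $\pi_m$.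
\end{proof}

Let $\mathcal V$ be a vector bundle of rank $n$ on $C\times X$, of degree $d$ on each slice $C\times\{m\}$. By Lemma~\ref{lem:Y}, $[\mathcal V]=\xi^{(0)}+\sum\tilde e_i\xi_i+\tilde\eta\,\xi^{(2)}$ with unique $\xi^{(0)},\xi^{(2)}\in K^0(X)$ and $\xi_i\in K^{-1}(X)$. Restriction to $\{o\}\times X$ gives $\xi^{(0)}=[\mathcal V_o]$, of rank $n$. Comparing Chern characters, $\operatorname{ch}_k(\xi^{(2)})=\operatorname{ch}_{k+1}(\mathcal V)^{(2)}$, so $\xi^{(2)}$ has rank $d$, and $\operatorname{ch}_k(\mathcal V)_i$ is the part of degree $2k-1$ of $\operatorname{ch}(\xi_i)$. On a suspension products vanish, so there $\operatorname{ch}_k=(-1)^{k-1}c_k/(k-1)!$; hence $\operatorname{ch}_k(\mathcal V)_i=\pm x_{2k-1}(\xi_i)/(k-1)!$ with a sign depending only on $k$. Define integral classes, natural in $X$,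
\[
u_k(\mathcal V)=c_k(\xi^{(0)}),\qquad w_k(\mathcal V)=c_k(\xi^{(2)}),\qquad X_{k,i}(\mathcal V)=\pm x_{2k-1}(\xi_i),
\]
of degrees $2k$, $2k$, $2k-1$, with the sign chosen so that $X_{k,i}(\mathcal V)=(k-1)!\,\operatorname{ch}_k(\mathcal V)_i$ rationally.

The universal bundle on $C\times M$ is unique only up to a line bundle $L$ from $M$. Twisting by $L$ multiplies $\xi^{(0)}$ and $\xi^{(2)}$ by $[L]$, so it changes $(u_1,w_1)$ to $(u_1+nc_1(L),w_1+dc_1(L))$. Coprimality lets us remove the ambiguity. Choose integers $a,b$ with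
\[
an+bd=1,\qquad\text{so that } b\equiv d^{-1}\pmod n .
\]
Then $au_1+bw_1$ changes by $c_1(L)$. Every class in $H^2(M,\mathbb Z)$ is $c_1$ of a topological line bundle, so we can fix a universal bundle $\mathcal E$, algebraic up to such a twist, with $au_1+bw_1=0$. Write $u_k,w_k,X_{k,i}$ for its classes, $u_0=w_0=1$, and
\[
\psi_i=X_{1,i},\qquad\sigma_i=\psi_{[i]},\qquad\Theta=du_1-nw_1 .
\]
Then $b\Theta=bdu_1+nau_1=u_1$ and $-a\Theta=dbw_1+anw_1=w_1$. This normalization is how $d^{-1}$ enters.

\begin{proposition}\label{prop:gens}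
In degrees $\le2n-4$, the ring $H^*(M,\mathbb Z)$ is the free graded-commutative $\mathbb Z$-algebra (exterior on odd, polynomial on even generators) on $\psi_i$, $\Theta$, and $X_{k,i},u_k,w_k$ with $k\ge2$, $1\le i\le2g$. The same holds for $N$ with the restricted classes.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:MN} it suffices to treat $N$. We follow the framework of Atiyah and Bott. Fix a smooth bundle of rank $n$ and degree $d$ on $C$, let $\mathcal G$ be its group of automorphisms and $\mathcal C$ the affine space of holomorphic structures on it. Then $B\mathcal G\simeq\operatorname{Map}_d(C,BU(n))$, the component of maps of degree $d$, and evaluation defines a bundle $\mathbb E$ on $C\times B\mathcal G$ \cite[\S2]{AB}.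

\emph{Step 1: $H^*(B\mathcal G,\mathbb Z)$ is free on $u_k(\mathbb E),w_k(\mathbb E),X_{k,i}(\mathbb E)$, $k\ge1$, in degrees $\le2n-2$.} The fiber $U/U(n)$ of $BU(n)\to BU$ is $2n$-connected. A homotopy fiber of $\operatorname{Map}_d(C,BU(n))\to\operatorname{Map}_d(C,BU)$ is the space of sections of a fibration over the $2$-dimensional complex $C$ with fiber $U/U(n)$, so by obstruction theory it is $(2n-2)$-connected. Hence the map is $(2n-1)$-connected and is an isomorphism on $H^i$ for $i\le2n-2$. By Lemma~\ref{lem:Y} the target is equivalent to the component $BU\times U^{2g}\times BU$ of $Y$ of ranks $(n,d)$, whose cohomology is free on $c_k(\xi^{(0)})$, $x_{2k-1}(\xi_i)$, $c_k(\xi^{(2)})$.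

\emph{Step 2: removing the unstable strata.} Since $(n,d)=1$, semistable bundles are stable, and the complement of the stable locus $\mathcal C^s$ is stratified by Harder--Narasimhan types $(n_i,d_i)$, with at least two terms and decreasing slopes. The stratum has complex codimension $\sum_{i<j}\big(n_in_j(g-1)+n_jd_i-n_id_j\big)$ \cite[\S7]{AB}. Here $\sum_{i<j}n_in_j\ge n_1(n-n_1)\ge n-1$ and each $n_jd_i-n_id_j$ is a positive integer, so the codimension is at least $\kappa+1$. As $\mathcal C$ is contractible, the equivariant Gysin sequences give $H^i(B\mathcal G,\mathbb Z)\cong H^i(\mathcal C^s_{h\mathcal G},\mathbb Z)$ for $i\le2\kappa$, where $\mathcal C^s_{h\mathcal G}=(\mathcal C^s\times E\mathcal G)/\mathcal G$.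

\emph{Step 3: removing the scalars.} All stabilizers in $\mathcal C^s$ are the scalars $\mathbb C^*$, so $\mathcal C^s_{h\mathcal G}\to N=\mathcal C^s/\mathcal G$ is a fibration with fiber $BU(1)$. Let $L$ be the tautological line bundle on $BU(1)$ and $y=c_1(L)$. The bundle $\mathcal E\boxtimes L$ on $C\times N\times BU(1)$ is a family of stable bundles. Its slicewise smooth isomorphisms with the fixed bundle form a principal $\mathcal G$-bundle with an equivariant map to $\mathcal C^s$, and this defines a map $N\times BU(1)\to\mathcal C^s_{h\mathcal G}$ over $N$ that pulls $\mathbb E$ back to $\mathcal E\boxtimes L$ (cf.\ \cite[\S9]{AB}). Over a point of $N$ the principal bundle is induced from $L$ by the inclusion of scalars, so the map is an equivalence on fibers, hence an equivalence.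

\emph{Conclusion.} The ring map $H^*(B\mathcal G,\mathbb Z)\to H^*(N,\mathbb Z)[y]$ given by $\mathbb E\mapsto\mathcal E\boxtimes L$ is an isomorphism in degrees $\le2\kappa$. It sends $\vartheta=au_1(\mathbb E)+bw_1(\mathbb E)$ to $(au_1+bw_1)+(an+bd)y=y$. Setting $y=0$, we get $H^*(N,\mathbb Z)=H^*(B\mathcal G,\mathbb Z)/(\vartheta)$ in these degrees, and the classes of $\mathbb E$ map to those of $\mathcal E$. The pair $(\vartheta,\,du_1(\mathbb E)-nw_1(\mathbb E))$ arises from $(u_1(\mathbb E),w_1(\mathbb E))$ by a matrix of determinant $-an-bd=-1$, so it may replace that pair among the free generators of Step~1. Dividing by the free generator $\vartheta$ leaves the free algebra on the others, in degrees $\le2n-2\le2\kappa$.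
\end{proof}

\section{The derivations defined by the Jacobian}\label{sec:action}

Let $\mu:J\times M\to M$, $\mu(L,(E,\phi))=(E\otimes L,\phi)$. Let $\mathcal P$ be the Poincar\'e bundle on $C\times J$, trivialized along $\{o\}\times J$. Then $c_1(\mathcal P)=\sum_ie_i\check e_i$ for a basis $\check e_1,\dots,\check e_{2g}$ of $H^1(J,\mathbb Z)$. Since $H^*(J,\mathbb Z)$ is free and $\mu$ is the identity on $\{0\}\times M$, we can define $D_i:H^*(M,\mathbb Z)\to H^{*-1}(M,\mathbb Z)$ by
\[
\mu^*z=z+\sum_i\check e_i\,D_i(z)+(\text{terms of degree}\ge2\text{ on }J).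
\]
The part of $\mu^*(zw)=\mu^*z\,\mu^*w$ that is linear in the $\check e_i$ is $\sum_i\check e_i\big(D_i(z)w+(-1)^{|z|}zD_i(w)\big)$, so $D_i$ is an integral derivation of degree $-1$.

For a class $\xi\in K^0$ with total Chern class $c$, recall that $\log c=\sum_{m\ge1}(-1)^{m-1}(m-1)!\operatorname{ch}_m(\xi)$, and Newton's identity
\begin{equation}\label{eq:newton}
\sum_{m=1}^r(-1)^{m-1}m!\operatorname{ch}_m(\xi)\,c_{r-m}=r\,c_r .
\end{equation}
Put $p_k=k!\operatorname{ch}_k(\mathcal E_o)$. By \eqref{eq:newton} and induction, $p_k$ is $(-1)^{k-1}ku_k$ plus an integral combination of products of at least two of $u_1,\dots,u_{k-1}$; for example $p_1=u_1=b\Theta$ and $p_2=u_1^2-2u_2$.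

\begin{proposition}\label{prop:formulas}
For classes of degree $\le2n-4$ and $k\ge1$ the following hold in $H^*(M,\mathbb Z)$:
\begin{align}
D_i\psi_j&=n\delta_{ij},\qquad D_i\Theta=n\sigma_i,\label{eq:D1}\\
D_iX_{k+1,j}&=\delta_{ij}\,p_k+kb\,\sigma_iX_{k,j},\label{eq:D2}\\
D_iu_k&=(n-k+1)\,b\,\sigma_iu_{k-1},\label{eq:D3}\\
D_iw_k&=\sum_{m=1}^{k}(-1)^mX_{m,[i]}\,w_{k-m}+(d-k+1)\,b\,\sigma_iw_{k-1}.\label{eq:D4}
\end{align}
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:gens} there is no torsion in these degrees, so we may compute rationally. On $C\times J\times M$, the pullback of the universal Higgs bundle under $1\times\mu$ and its tensor product with $\mathcal P$ are families with isomorphic members. These members have only scalar endomorphisms, so $(1\times\mu)^*\mathcal E\cong\mathcal E\otimes\mathcal P\otimes\mathcal L$ for a line bundle $\mathcal L$ from $J\times M$; the topological twist in the choice of $\mathcal E$ only changes $\mathcal L$. Restricting to $\{o\}\times\{0\}\times M$ and taking $c_1$ gives $n\,c_1(\mathcal L|_{0\times M})=0$.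 Hence $c_1(\mathcal L)=\sum_i\check e_is_i+(\text{a class from }H^2(J))$ with $s_i\in H^1(M,\mathbb Q)$.

Write $\operatorname{ch}_k=\operatorname{ch}_k(\mathcal E)$ and compare the parts linear in $\check e_i$ in $(1\times\mu)^*\operatorname{ch}=\operatorname{ch}\cdot e^{c_1(\mathcal P)}e^{c_1(\mathcal L)}$. On the left we have $\check e_iD_i\operatorname{ch}_k^{(0)}+\sum_je_j\check e_iD_i\operatorname{ch}_{k,j}+\eta\check e_iD_i\operatorname{ch}_k^{(2)}$. On the right we have $\operatorname{ch}_{k-1}\cdot(e_i\check e_i+\check e_is_i)$. The classes $e_i\check e_i$ and $\check e_is_i$ are even, so they commute with everything, and $e_je_i=-\omega_{ij}\eta$; thus $\sum_je_j\operatorname{ch}_{k-1,j}\,e_i\check e_i=-\eta\,\check e_i\operatorname{ch}_{k-1,[i]}$. We obtain, using $\operatorname{ch}_k(\xi^{(2)})=\operatorname{ch}_{k+1}^{(2)}$ in the last formula,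
\begin{gather*}
D_i\operatorname{ch}_k^{(0)}=s_i\operatorname{ch}^{(0)}_{k-1},\qquad D_i\operatorname{ch}_{k,j}=\delta_{ij}\operatorname{ch}^{(0)}_{k-1}+s_i\operatorname{ch}_{k-1,j},\\
D_i\operatorname{ch}_k(\xi^{(2)})=-\operatorname{ch}_{k,[i]}+s_i\operatorname{ch}_{k-1}(\xi^{(2)}).
\end{gather*}
For $k=1$ these say $D_iu_1=ns_i$, $D_i\psi_j=n\delta_{ij}$ and $D_iw_1=-\sigma_i+ds_i$. Applying $D_i$ to $au_1+bw_1=0$ gives $(an+bd)s_i=b\sigma_i$, that is, $s_i=b\sigma_i$. Also $D_i\Theta=dns_i+n\sigma_i-nds_i=n\sigma_i$. This proves \eqref{eq:D1}, and \eqref{eq:D2} is the second formula for $k+1$, multiplied by $k!$.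

For the total Chern class $c$ of $\xi^{(2)}$ we have $D_ic=c\,D_i\log c$, because even classes commute with everything. Its part coming from $w_k$ is
\[
\sum_{m=1}^k(-1)^mX_{m,[i]}w_{k-m}+s_i\sum_{m=1}^k(-1)^{m-1}(m-1)!\operatorname{ch}_{m-1}(\xi^{(2)})\,w_{k-m}.
\]
In the second sum the term $m=1$ is $d\,w_{k-1}$, and by \eqref{eq:newton} with $r=k-1$ the remaining terms add up to $-(k-1)w_{k-1}$. This is \eqref{eq:D4}. For $\xi^{(0)}$ the first sum is absent and the rank is $n$, which gives \eqref{eq:D3}.
\end{proof}

\section{Rigidity}\label{sec:rigid}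

The $D_i$ are defined by geometry, while a ring isomorphism knows only the ring. In this section we show that in low degrees $D_i$ is the only derivation of degree $-1$ of $H^*(M,\mathbb Q)$ with $D_i\psi_j=n\delta_{ij}$. We split off the Jacobian and show that the remaining factor has no derivations of negative degree in the range we need.

Fix $\Lambda\in\operatorname{Pic}^d(C)$. Let $M_{\mathrm{SL}}\subset M$ be the locus $\det E\cong\Lambda$, $\operatorname{tr}\phi=0$, let $N_{\mathrm{SL}}=M_{\mathrm{SL}}\cap N$, and let $\Gamma=J[n]$ act on both by tensor product. Put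
\[
R=H^*(M_{\mathrm{SL}},\mathbb Q)^\Gamma,\qquad R_N=H^*(N_{\mathrm{SL}},\mathbb Q)^\Gamma,\qquad V_{\mathbb Q}=H^1(M,\mathbb Q)=\langle\psi_1,\dots,\psi_{2g}\rangle .
\]

\begin{lemma}\label{lem:R}
\begin{enumerate}
\item[(a)] $H^*(M,\mathbb Q)=\Lambda^*V_{\mathbb Q}\otimes R$ as graded rings, and $D_i|_R=0$.
\item[(b)] $R^0=\mathbb Q$, $R^1=0$, and restriction $R^j\to R_N^j$ is an isomorphism for $j\le2n-4$.
\item[(c)] $R^i=0$ for $i>2\nu_0$.
\item[(d)] There is $h\in R^2$ with $h^{\nu_0}\ne0$ such that, for $j\le\nu_0$, the form $(v,w)\mapsto\int_{N_{\mathrm{SL}}}h^{\nu_0-j}vw$ is nondegenerate on $R^j_N$.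
\end{enumerate}
\end{lemma}

\begin{proof}
Write $T^*J=J\times H^0(K_C)$ and consider
\[
\pi:M_{\mathrm{SL}}\times T^*J\to M,\qquad((E,\phi),(L,s))\mapsto(E\otimes L,\phi+s).
\]
It is the pullback along $(\det,\operatorname{tr}):M\to\operatorname{Pic}^d(C)\times H^0(K_C)$ of the \'etale $\Gamma$-covering $(L,s)\mapsto(\Lambda\otimes L^n,ns)$: a point $(E',\phi')$ of $M$ together with $(L,s)$ satisfying $\det E'\cong\Lambda\otimes L^n$, $\operatorname{tr}\phi'=ns$ corresponds to $(E'\otimes L^{-1},\phi'-s)$ and $(L,s)$. So $\pi$ is the quotient by a free action of $\Gamma$, which acts on $T^*J$ by translations and hence trivially on $H^*(J)$. Taking invariants, $H^*(M,\mathbb Q)=H^*(J,\mathbb Q)\otimes R$. The action $\mu$ lifts to translation on the factor $T^*J$, so $D_i|_R=0$ and $D_i\check e_j=\delta_{ij}$. By Proposition~\ref{prop:gens}, $H^0(M,\mathbb Q)=\mathbb Q$ and $\dim H^1(M,\mathbb Q)=2g$, so $R^0=\mathbb Q$ and $R^1=0$. Then $\psi_j\in H^1(J,\mathbb Q)$, and $D_i\psi_j=n\delta_{ij}$ gives $\psi_j=n\check e_j$. This proves (a).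

Restricting $\pi$ to $N_{\mathrm{SL}}\times J\to N$ gives $H^*(N,\mathbb Q)=\Lambda^*V_{\mathbb Q}\otimes R_N$, compatibly with restriction. For $j\le2n-4$ the isomorphism $H^j(M,\mathbb Q)\to H^j(N,\mathbb Q)$ is the direct sum of the maps $\Lambda^mV_{\mathbb Q}\otimes R^{j-m}\to\Lambda^mV_{\mathbb Q}\otimes R_N^{j-m}$, and the summand $m=0$ gives (b). Part (c) holds because $\Lambda^{2g}V_{\mathbb Q}\otimes R^i\subset H^{i+2g}(M,\mathbb Q)$, which vanishes for $i+2g>2\nu=2\nu_0+2g$.

Since $N_{\mathrm{SL}}\times J$ is an \'etale cover of $N$, the projective variety $N_{\mathrm{SL}}$ is smooth of dimension $\nu_0$. The sum of the $\Gamma$-translates of an ample class is ample and lies in $R^2_N\cong R^2$; let $h\in R^2$ correspond to it. Then $\int h^{\nu_0}>0$. Hard Lefschetz says that $h^{\nu_0-j}:H^j\to H^{2\nu_0-j}$ is bijective on $N_{\mathrm{SL}}$ for $j\le\nu_0$, so by Poincar\'e duality the form in (d) is nondegenerate on $H^j(N_{\mathrm{SL}},\mathbb Q)$. It is $\Gamma$-invariant: if $v\in R_N^j$ pairs nontrivially with $w$, it pairs equally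 with the $\Gamma$-average of $w$. This proves (d).
\end{proof}

Rationally, then, $D_i$ is just $n\,\partial/\partial\psi_i$. Its reduction modulo $n$ measures the failure of the lattice of integral classes to be stable under $\partial/\partial\psi_i$, that is, how the lattice is glued across the splitting (a).

\begin{lemma}\label{lem:rigid}
Let $\delta$ be a derivation of $R$ of degree $-r$ with $r\ge1$. Then $\delta(R^k)=0$ for all $k\le2n-3$.
\end{lemma}

\begin{proof}
First, $\delta(h)\in R^{2-r}$ vanishes. For $r\neq 2$ the group is zero. For $r=2$, (c) gives $h^{\nu_0+1}=0$, so $0=(\nu_0+1)h^{\nu_0}\delta(h)$ with $\delta(h)\in\mathbb Q$ and $h^{\nu_0}\ne0$. Now induct on $k$. Let $z\in R^k$ and $j=k-r$; we may assume $j\ge0$. Then $j\le2n-4\le n^2-1\le\nu_0$. Let $w\in R^j$; since $j<k$, we have $\delta(w)=0$ by induction. The product $zh^{\nu_0-j}w$ has degree $2\nu_0+r$, so it vanishes by (c). Applying $\delta$ gives $\delta(z)h^{\nu_0-j}w=0$. As $w$ runs through $R^j\cong R_N^j$, (d) shows that $\delta(z)$ restricts to zero in $R_N^j$, and then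 $\delta(z)=0$ by (b).
\end{proof}

This is the only place where high-degree relations are used, and they cannot be avoided: a free algebra has the nonzero derivations $\partial/\partial(\text{generator})$.

Now let $f:H^*(M,\mathbb Z)\to H^*(M',\mathbb Z)$ be an isomorphism of graded rings, where $M'=M^{\mathrm{Dol}}_{n,d'}$, and write $f(\psi_i)=\sum_jA_{ij}\psi'_j$ with $A\in\mathrm{GL}_{2g}(\mathbb Z)$ and $B=A^{-1}$.

\begin{proposition}\label{prop:intertwine}
For every $z\in H^*(M,\mathbb Z)$ of degree $\le2n-3$ and every $j$,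
\begin{equation}\label{eq:star}
D'_jf(z)=\sum_iA_{ij}\,f(D_iz).
\end{equation}
\end{proposition}

\begin{proof}
Both sides have degree $\le2n-4$, where there is no torsion, so we work over $\mathbb Q$. Fix $i$ and let $\Delta=fD_if^{-1}-\sum_jB_{ji}D'_j$, a derivation of degree $-1$ of $\Lambda^*V'_{\mathbb Q}\otimes R'$. Since $f^{-1}(\psi'_m)=\sum_kB_{mk}\psi_k$, we get $\Delta(\psi'_m)=nB_{mi}-nB_{mi}=0$. The map $\Delta$ need not preserve $R'$, so we expand: for $z\in R'$ write $\Delta(z)=\sum_I\psi'_I\,\delta_I(z)$, where $\psi'_I$ runs through the monomial basis of $\Lambda^*V'_{\mathbb Q}$ and $\delta_I:R'\to R'$ has degree $-1-|I|$. From the Leibniz rule for $\Delta$ and $z\psi_I'=(-1)^{|z||I|}\psi_I'z$ we get $\delta_I(zw)=\delta_I(z)w+(-1)^{|z|(1+|I|)}z\delta_I(w)$. So each $\delta_I$ is a derivation of negative degree and vanishes in degrees $\le2n-3$ by Lemma~\ref{lem:rigid}. Thus $\Delta$ kills $V'_{\mathbb Q}$ and $R'^{k}$ for $k\le2n-3$, hence all classes of degree $\le2n-3$. There $fD_i=\sum_jB_{ji}D'_jf$. Multiplying by $A_{il}$ and summing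 over $i$ gives \eqref{eq:star} with $l$ in place of $j$.
\end{proof}

\section{Congruences}\label{sec:cong}

In this section $\equiv$ means congruence modulo $n$, and
\[
t=b\,b'^{-1}\equiv d'd^{-1}\in(\mathbb Z/n)^\times .
\]
Our goal is the following general form of the computation in Section~\ref{sec:five}.

\begin{proposition}\label{prop:cong}
If $f$ exists, there are signs $\epsilon,\theta_k\in\{\pm1\}$ and units $m_k\in(\mathbb Z/n)^\times$, $2\le k\le n-2$, such that $m_2\equiv\epsilon t$ and
\begin{equation}\label{eq:cong}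
k\,t\,m_k^2\equiv k\,\theta_k,\qquad k\,m_{k+1}\equiv k\,\epsilon t\,m_k\qquad(2\le k\le n-3).
\end{equation}
\end{proposition}

Let $H$ and $H'$ be the integral cohomology rings of $M$ and $M'$ modulo classes of degree $>2n-4$. They have bases of monomials in the generators of Proposition~\ref{prop:gens}; the \emph{length} of a monomial is its number of factors. The group of \emph{indecomposables} $Q=H^+/(H^+)^2$, where $H^+$ is the part of positive degree, is free on the generators, and $f$ induces a graded isomorphism $Q\to Q'$. So, modulo $(H'^+)^2$,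
\[
f(\Theta)=\epsilon\Theta',\quad f(X_{k,i})=\sum_lA^{(k)}_{il}X'_{k,l},\quad f(u_k)=\alpha_ku_k'+\beta_kw_k',\quad f(w_k)=\gamma_ku'_k+\lambda_kw'_k
\]
for $2\le k\le n-2$, with $\epsilon=\pm1$, $A^{(k)}\in\mathrm{GL}_{2g}(\mathbb Z)$ and $\theta_k:=\alpha_k\lambda_k-\beta_k\gamma_k=\pm1$.

By Proposition~\ref{prop:formulas}, modulo $n$ the derivation $D_i$ sends each generator to a combination of monomials of length $\ge1$. By the Leibniz rule it does not decrease length modulo $n$, and it induces a map on $Q/n$. This map, the \emph{linear part} of $D_i$, is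
\begin{equation}\label{eq:linear}
\begin{gathered}
\psi_j,\ \Theta,\ u_k\mapsto0,\qquad w_k\mapsto(-1)^kX_{k,[i]},\\
X_{2,j}\mapsto\delta_{ij}\,b\Theta,\qquad X_{k+1,j}\mapsto\delta_{ij}(-1)^{k-1}k\,u_k\qquad(k\ge2).
\end{gathered}
\end{equation}
The formulas involve $\omega$ through the bracket $[i]$, so the first task is to control how $A$ acts on $\omega$. Let $V'=H^1(M',\mathbb Z)$ and
\[
\rho_j=\sum_mA_{mj}f(\sigma_m)=\sum_k(A^T\omega A)_{jk}\,\psi'_k\in V' .
\]

\begin{lemma}\label{lem:deg3}
We have $A^{(2)}\equiv\epsilon tA$ and $\rho_j\equiv\epsilon\sigma'_j$ for all $j$; the latter means $A^T\omega A\equiv\epsilon\,\omega$.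
\end{lemma}

\begin{proof}
Write $f(\Theta)=\epsilon\Theta'+\varpi$ with $\varpi\in\Lambda^2V'$. The product terms of $f(X_{2,i})$ lie in $V'\Theta'+\Lambda^3V'$ and are killed by $D'_j$ modulo $n$, by \eqref{eq:D1}. By \eqref{eq:D2}, $D_mX_{2,i}=b(\delta_{mi}\Theta+\sigma_m\psi_i)$, so \eqref{eq:star} for $z=X_{2,i}$ reads
\[
b'A^{(2)}_{ij}\Theta'+b'\sigma'_j\sum_lA^{(2)}_{il}\psi'_l\equiv b\big[A_{ij}(\epsilon\Theta'+\varpi)+\rho_jf(\psi_i)\big].
\]
The coefficients of $\Theta'$ give $A^{(2)}\equiv\epsilon tA$. Then the second term on the left is $b\epsilon\,\sigma'_jf(\psi_i)$, and dividing the $\Lambda^2V'$-part by the unit $b$ gives $A_{ij}\varpi\equiv(\epsilon\sigma'_j-\rho_j)f(\psi_i)$. Multiply by $B_{mi}$ and sum over $i$: $\delta_{mj}\varpi\equiv(\epsilon\sigma'_j-\rho_j)\psi'_m$. An element of $V'/n$ whose product with $\psi'_m$ is zero is a multiple of $\psi'_m$. Since $g\ge2$, there are two different indices $m\ne j$, so $\epsilon\sigma'_j-\rho_j\equiv0$.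
\end{proof}

\begin{lemma}\label{lem:linear}
Put $m_k=\epsilon\lambda_k$. For $2\le k\le n-2$ we have $A^{(k)}\equiv m_kA$ and $\alpha_k\lambda_k\equiv\theta_k$; in particular $m_k$ is a unit modulo $n$, and $m_2\equiv\epsilon t$. For $2\le k\le n-3$ we have $k\,m_{k+1}\equiv k\,\alpha_k$.
\end{lemma}

\begin{proof}
Read \eqref{eq:star} in $Q'/n$, using \eqref{eq:linear}. For $z=w_k$, after removing the sign $(-1)^k$, it says $\lambda_k\sum_l\omega_{jl}X'_{k,l}\equiv\sum_{i,r,l}A_{ij}\omega_{ir}A^{(k)}_{rl}X'_{k,l}$, that is, $\lambda_k\omega\equiv A^T\omega A^{(k)}$. By Lemma~\ref{lem:deg3}, $A^T\omega\equiv\epsilon\,\omega A^{-1}$, and $\omega$ is invertible, so $A^{(k)}\equiv\epsilon\lambda_kA$. As $A$ is invertible, comparison with Lemma~\ref{lem:deg3} gives $m_2\equiv\epsilon t$. For $z=u_k$ it says $\beta_kX'_{k,[j]}\equiv0$, so $\beta_k\equiv0$ and $\alpha_k\lambda_k\equiv\theta_k$. For $z=X_{k+1,i}$ the coefficients of $u_k'$ give $kA^{(k+1)}_{ij}\equiv k\alpha_kA_{ij}$, and $A^{(k+1)}\equiv m_{k+1}A$.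
\end{proof}

For $k\ge2$ the linear parts \eqref{eq:linear} do not contain $b$. To relate $m_{k+1}$ to $m_k$ we need the quadratic term $kb\,\sigma_iX_{k,j}$ of \eqref{eq:D2}. The difficulty is that product terms in $f(X_{k+1,i})$ and $f(p_k)$ contribute unknown coefficients to the same monomials. They depend on the indices in a different way, and this lets us separate them.

\begin{lemma}\label{lem:quad}
For $2\le k\le n-3$ we have $k\,m_{k+1}\equiv k\,\epsilon t\,m_k$.
\end{lemma}

\begin{proof}
We compare the coefficients of the basis monomials $\psi'_lX'_{k,m}$ in \eqref{eq:star} for $z=X_{k+1,i}$, modulo $n$.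

\emph{Left side.} Let $Z$ be a monomial occurring in $f(X_{k+1,i})$. If $Z$ has length $\ge3$, so do all terms of $D_j'Z$. If $Z=G_1G_2$ has length $2$, the terms of length $2$ in $D'_jZ$ are products of one factor with the linear part of $D_j'$ of the other. To produce $\psi'_lX'_{k,m}$, that linear part must contain $\psi'_l$ or $X'_{k,m}$. By \eqref{eq:linear} no linear part contains a $\psi'$, and only that of $w'_k$ contains an $X'_{k,m}$. So $Z=\psi'_lw'_k$, and it contributes $-(-1)^k\psi'_lX'_{k,[j]}$. If $Z$ has length $1$, then $Z=X'_{k+1,m}$ and $D'_jZ=\delta_{jm}p'_k+kb'\sigma'_jX'_{k,m}$, where $p_k'$ involves only $\Theta'$ and the $u'$. With $q_{il}$ the coefficient of $\psi'_lw'_k$ in $f(X_{k+1,i})$, the coefficient of $\psi'_lX'_{k,m}$ on the left is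
\[
kb'A^{(k+1)}_{im}\omega_{jl}-(-1)^kq_{il}\,\omega_{jm}.
\]

\emph{Right side.} By \eqref{eq:D2} and Lemma~\ref{lem:deg3} it equals $A_{ij}f(p_k)+kb\,\rho_jf(X_{k,i})\equiv A_{ij}f(p_k)+kb\epsilon\,\sigma'_jf(X_{k,i})$. Product terms of $f(X_{k,i})$ give monomials of length $\ge3$. With $y_{lm}$ the coefficient of $\psi'_lX'_{k,m}$ in $f(p_k)$, the coefficient on the right is $A_{ij}y_{lm}+kb\epsilon A^{(k)}_{im}\omega_{jl}$.

\emph{Comparison.} Insert $A^{(k)}\equiv m_kA$ and $A^{(k+1)}\equiv m_{k+1}A$, put $c=k(b'm_{k+1}-b\epsilon m_k)$, multiply by $B_{ri}$ and sum over $i$. With $\tilde q=-(-1)^kBq$,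
\[
c\,\delta_{rm}\,\omega_{jl}+\tilde q_{rl}\,\omega_{jm}\equiv\delta_{rj}\,y_{lm}\qquad\text{for all }r,j,l,m .
\]
Take $r=m$, choose $j\notin\{m,m^*\}$, which is possible because $2g\ge4$, and put $l=j^*$. Then $\omega_{jm}=0$, $\delta_{rj}=0$ and $\omega_{jl}=\pm1$, so $c\equiv0$. Dividing by the unit $b'$ gives the claim.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:cong}]
The second congruence in \eqref{eq:cong} is Lemma~\ref{lem:quad}. With Lemma~\ref{lem:linear} it gives $k\alpha_k\equiv k\epsilon tm_k$. Multiplying by $\lambda_k=\epsilon m_k$ and using $\alpha_k\lambda_k\equiv\theta_k$ gives the first.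
\end{proof}

\begin{remark}
Integrality is used through $\epsilon,\theta_k\in\{\pm1\}$. If the $\theta_k$ were allowed to be arbitrary units, then $\epsilon=1$, $m_k=t^{k-1}$, $\theta_k=t^{2k-1}$ would solve \eqref{eq:cong} for every $t$, in accordance with Proposition~\ref{prop:ladic}.
\end{remark}

\section{Solving the congruences}\label{sec:arith}

The congruences of index $k$ lose information at the primes dividing $k$, so we work one prime power at a time. The signs found at different primes must then be shown to agree: for $n=12$ the unit $5$ is $-1$ modulo $3$ and $+1$ modulo $4$, and it has to be excluded.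

\begin{lemma}\label{lem:arith}
Let $n=5$ or $n\ge7$, and let $t,\epsilon,\theta_k,m_k$ be as in Proposition~\ref{prop:cong}. Then $t\equiv\pm1\pmod n$.
\end{lemma}

\begin{proof}
Since $m_2^2\equiv t^2$, the case $k=2$ gives $2t^3\equiv2\theta_2\pmod n$. For $n=5$ this means $t^3\equiv\theta_2\equiv\theta_2^3$, and cubing is bijective on the group $(\mathbb Z/5)^\times$ of order $4$, so $t\equiv\theta_2$. Let $n\ge7$, so that $k=2,3$ are available, and let $p^s$ be the exact power of a prime $p$ dividing $n$.

\emph{Odd $p$: $t\equiv\theta_2\pmod{p^s}$.} Work modulo $p^s$. We have $t^3\equiv\theta_2$. If $k$ and $k+1$ lie in $[2,n-3]$ and are prime to $p$, then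
\[
\theta_{k+1}\equiv t\,m_{k+1}^2\equiv t^2\cdot t\,m_k^2\equiv t^2\theta_k .
\]
For $p\ge5$ take $k=2$. For $p=3$ we have $n\ge9$, and we take $k=4$. In both cases $t^2\equiv\pm1$, so $t=t^3t^{-2}\equiv\pm1$, and therefore $t\equiv t^3\equiv\theta_2$. For $p\ge5$ we also get $1\equiv t^2\equiv\theta_2\theta_3$, so $\theta_2=\theta_3$.

\emph{$p=2$, $s\ge2$: $t\equiv\theta_3\pmod{2^s}$.} The case $k=2$ gives $2m_3\equiv2\epsilon tm_2\equiv2t^2\pmod{2^s}$, so $m_3=t^2+2^{s-1}c$ and $m_3^2=t^4+2^sct^2+2^{2s-2}c^2\equiv t^4\pmod{2^s}$, as $2s-2\ge s$. Since $3$ is a unit, $k=3$ gives $t^5\equiv\theta_3$, so $(t\theta_3)^5\equiv1$. The group $(\mathbb Z/2^s)^\times$ has order a power of $2$, so $t\theta_3\equiv1$.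

\emph{Gluing.} If $4\nmid n$, then $t\equiv\theta_2$ modulo the odd part of $n$, and also modulo $2$ when $n$ is even, since $t$ is then odd; so $t\equiv\theta_2\pmod n$. If $n$ is a power of $2$, then $t\equiv\theta_3\pmod n$. In the remaining case $4\mid n$ and $n$ has an odd prime factor, and it suffices to show $\theta_2=\theta_3$. This was shown above if a prime $\ge5$ divides $n$. Otherwise $n=2^{s'}3^{s}$ with $12\mid n$. Then $5\le n-3$ and $5$ is a unit modulo $n$, so $tm_5^2\equiv\theta_5\pmod n$. Squares of units are $1$ modulo $3$ and modulo $4$, so $\theta_2\equiv t\equiv\theta_5\pmod3$ and $\theta_3\equiv t\equiv\theta_5\pmod4$. Hence $\theta_2=\theta_5=\theta_3$.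
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The ``if'' part and the cases $n\in\{2,3,4,6\}$ were treated in Section~\ref{sec:intro}. For the other $n$, an isomorphism of graded rings gives $d'd^{-1}\equiv t\equiv\pm1\pmod n$ by Proposition~\ref{prop:cong} and Lemma~\ref{lem:arith}.
\end{proof}

\begin{remark}[Stable bundles]
Theorem~\ref{thm:main} also holds for the moduli spaces $N_{n,d}$ of stable vector bundles of rank $n$ and degree $d$. Tensoring and dualizing give the ``if'' part. Proposition~\ref{prop:gens} covers $N$. The action $\mu$ preserves $N$, so the formulas of Proposition~\ref{prop:formulas} hold there by restriction. In Section~\ref{sec:rigid} one replaces $R$ by $R_N$, which vanishes above degree $2\nu_0=2\dim N_{\mathrm{SL}}$, so Lemma~\ref{lem:rigid} and Proposition~\ref{prop:intertwine} hold with the same proofs. Sections \ref{sec:cong} and \ref{sec:arith} use nothing else.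
\end{remark}

\begin{thebibliography}{9}

\bibitem{AB} Atiyah and Bott, \emph{The Yang--Mills equations over Riemann surfaces} (1983), \S\S2, 7, 9.

\bibitem{BB} Bia\l ynicki-Birula, \emph{Some theorems on actions of algebraic groups} (1973).

\bibitem{HT} Hausel and Thaddeus (universal bundle in the coprime case).

\bibitem{Hi} Hitchin, \emph{The self-duality equations on a Riemann surface} (1987).

\bibitem{Ni} Nitsure, \emph{Moduli space of semistable pairs on a curve} (1991).

\bibitem{SZ} Junliang Shen and Siqing Zhang, \emph{Topology of Galois conjugate character varieties}, arXiv:2607.12154 (2026).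

\bibitem{Si} Simpson, \emph{Higgs bundles and local systems} (1992).

\end{thebibliography}
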